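# Projectional skeletons on $C(K)$ for scattered compact lines

## 1. The guess "no two-sided points of uncountable character", tried on two lines

Scalars are real or complex, all compact spaces are nonempty, and we work in ZFC. The question of this talk is the following. Let $K$ be a linearly ordered set which is compact in its order topology and scattered. When can the (usually nonseparable) Banach space $C(K)$ be exhausted by separable subspaces carrying a commuting, uniformly bounded family of projections?

A first guess is that trouble comes from points in the middle of the line that are approached from both sides, and from at least one side only by uncountably long sequences. So one would guess: *such a family of projections exists if and only if $K$ has no point of this kind.* Let us make the words precise and test the guess.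

**Definition (compact line, scattered).** A compact line is a compact Hausdorff space $K$ whose topology is the order topology of a linear order on $K$. It is scattered if every nonempty subset of $K$ has an isolated point in the relative topology.

For example, every ordinal interval $[0,\alpha]$ is a scattered compact line: the least element $\xi$ of a nonempty subset is isolated in it, since $[0,\xi]$ is open. Recall that a linear order is compact in its order topology exactly when it has a minimum, a maximum and all suprema of nonempty sets.

**Definition (internal point, character, $M(K)$).** A point $x\in K$ is internal if $\min K<x<\max K$ and $x$ is not isolated from either side, i.e. $x=\sup\,[\min K,x)$ and $x=\inf\,(x,\max K]$. Its character is the larger of the cofinality of $[\min K,x)$ and the coinitiality of $(x,\max K]$. $M(K)$ is the set of internal points of uncountable character.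

In $[0,\omega_1]$ no point is internal: $\omega_1$ is the maximum and every other point has a successor. So $M([0,\omega_1])=\emptyset$. Writing $^*$ for the reversed order and $+$ for ordered sums, the middle point of $\omega+\{a\}+\omega^*$ is internal of countable character, and the middle point of $\omega_1+\{a\}+\omega_1^*$ is internal of uncountable character.

**Definition (projectional skeleton).** For a Banach space $E$ let $\mathrm{Sep}(E)$ be the family of closed separable linear subspaces of $E$, ordered by inclusion. A subset $\mathcal F\subseteq\mathrm{Sep}(E)$ is closed cofinal if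

- (a) every $S\in\mathrm{Sep}(E)$ is contained in some $F\in\mathcal F$;
- (b) whenever $F_1\subseteq F_2\subseteq\cdots$ lie in $\mathcal F$, the space $\overline{\bigcup_nF_n}$ lies in $\mathcal F$.

A projectional skeleton on $E$ is a closed cofinal $\mathcal F\subseteq\mathrm{Sep}(E)$ together with bounded linear projections $P_S$ ($S\in\mathcal F$) such that

- (c) $P_S[E]=S$;
- (d) $P_SP_T=P_TP_S=P_S$ whenever $S\subseteq T$ are in $\mathcal F$;
- (e) $\sup_{S\in\mathcal F}\|P_S\|<\infty$.

**Test 1: $K=[0,\omega_1]$.** Every $f\in C(K)$ is constant on some $[\delta,\omega_1]$, $\delta<\omega_1$: for each $n$ there is $\delta_n<\omega_1$ with $|f-f(\omega_1)|\le 1/n$ on $[\delta_n,\omega_1]$; take $\delta=\sup\delta_n$. For a limit $\delta<\omega_1$ let $S_\delta$ be the space of $f\in C(K)$ constant on $[\delta,\omega_1]$. It is isometric to $C([0,\delta])$, hence separable. A separable subspace has a countable dense subset, each member of which is constant from some countable ordinal on; so it lies in some $S_\delta$. For (b), note that $S_\delta\subseteq S_\varepsilon$ iff $\delta\le\varepsilon$,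 and let $\delta_1<\delta_2<\cdots$ have supremum $\delta$ (if the sequence is eventually constant there is nothing to do). If $f\in S_\delta$ and $\eta>0$, then $|f-f(\delta)|\le\eta$ on $[\delta_n,\delta]$ for some $n$; the function equal to $f$ on $[0,\delta_n]$ and to $f(\delta)$ on $[\delta_n+1,\omega_1]$ is continuous, lies in $S_{\delta_{n+1}}$, and is within $\eta$ of $f$. So $\overline{\bigcup_nS_{\delta_n}}=S_\delta$. Put $P_\delta f(z)=f(\min(z,\delta))$. These are norm-one projections onto $S_\delta$, and $P_\delta P_\varepsilon=P_\varepsilon P_\delta=P_\delta$ for $\delta\le\varepsilon$. Here the guess is right, and the skeleton even has norm one. The projection is composition with the retraction $z\mapsto\min(z,\delta)$.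

**Test 2: $K_1=\omega_1+\{a\}+\omega_1^*$.** Write $\delta$ for a point of the left half and $\delta^*$ for its mirror image. $K_1$ is a scattered compact line: if a nonempty set contains points of the left half, the least of them is isolated in it (it has a successor in $K_1$); similarly on the right; otherwise the set is $\{a\}$. Points $\delta$ have successors and points $\delta^*$ have predecessors, so $M(K_1)=\{a\}$. The guess says that there is no skeleton.

For limit $\delta<\omega_1$ let $S_\delta$ be the space of $f\in C(K_1)$ constant on $[\delta,\delta^*]$. Exactly as in Test 1 (cutting off on both sides) these spaces form a closed cofinal family. Now try to imitate Test 1: look for a continuous $r:K_1\to K_1$ which is constant on $[\delta,\delta^*]$ and fixes the isolated points outside $[\delta,\delta^*]$, and use $f\mapsto f\circ r$. This stops at once: isolated points below $\delta$ converge to $\delta$, so $r(\delta)=\delta$; isolated points above $\delta^*$ converge to $\delta^*$, so $r(\delta^*)=\delta^*$; but $r(\delta)=r(\delta^*)$. The two one-sided values $f(\delta)$ and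 $f(\delta^*)$ disagree.

The disagreement can be repaired by shifting. With $c=\frac12(f(\delta^*)-f(\delta))$ put
$$P_\delta f(z)=\begin{cases}f(z)+c,&z\le\delta,\\ \tfrac12(f(\delta)+f(\delta^*)),&\delta\le z\le\delta^*,\\ f(z)-c,&z\ge\delta^*.\end{cases}$$
The formulas agree at $\delta$ and $\delta^*$, so $P_\delta f\in S_\delta$; if $f\in S_\delta$ then $c=0$ and $P_\delta f=f$; and $\|P_\delta\|\le2$. If $\delta\le\varepsilon$, then $P_\varepsilon P_\delta=P_\delta$ because $S_\delta\subseteq S_\varepsilon$. Conversely, let $c'=\frac12(f(\varepsilon^*)-f(\varepsilon))$. Then $\frac12(P_\varepsilon f(\delta^*)-P_\varepsilon f(\delta))=c-c'$, so on $z\le\delta$ we get $P_\delta P_\varepsilon f(z)=f(z)+c'+(c-c')=P_\delta f(z)$, and on $z\ge\delta^*$ similarly; both functions are constant on $[\delta,\delta^*]$, so $P_\delta P_\varepsilon=P_\delta$. Thus $C(K_1)$ has a projectional skeleton and **the guess is false.**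

The point $a$ is not free of charge, however: *every bounded projection $P$ onto $S_\delta$ has $\|P\|\ge2$.* Let $h=1_{[\delta+1,\rightarrow)}$, where $\rightarrow$ denotes the right end, and $\gamma=h-Ph$. As $Ph$ is constant on $[\delta,\delta^*]$, $\gamma(\delta^*)-\gamma(\delta)=1$, so $|\gamma|\ge\frac12$ at $\delta$ or at $\delta^*$. By continuity, for every $\eta>0$ there is an isolated point $x\notin[\delta,\delta^*]$ with $|\gamma(x)|>\frac12-\eta$. For $|\varepsilon|=1$ let $f(x)=1$, $f=-\varepsilon$ at the other points $\le\delta$ and $f=\varepsilon$ at the other points $\ge\delta+1$. Then $f-2\varepsilon h$ equals $-\varepsilon$ off $x$, so it lies in $S_\delta$ and is fixed by $P$; that is, $Pf=f-2\varepsilon\gamma$. Choosing $\varepsilon$ with $-\varepsilon\gamma(x)=|\gamma(x)|$ we get $\|P\|\ge|Pf(x)|=1+2|\gamma(x)|>2-2\eta$.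

So a point of $M(K)$ costs something, but a finite amount. The question becomes how the costs of several points add up.

## 2. Counting nested two-sided limits: internal order

Consider first the line $\sum_{n<\omega}K_1+\{\infty\}$, with $M$ consisting of the middle points $a_n$ of the copies. Let $t_n=1/(n+1)$, fix a limit $\delta<\omega_1$, and let $f$ on the $n$-th copy be $0$ up to $\delta$ and $t_n$ from $\delta+1$ on, $f(\infty)=0$. This $f$ is continuous, and in the $n$-th copy $f(\delta^*)-f(\delta)=t_n$. If we repaired each of these disagreements as in Test 2, by a shift reaching to the ends of the line, then at the point $\infty$ the shifts would add up to $\sum_n\frac12t_n=\infty$. The corrections must therefore be localized. Here this is easy: cut off the $n$-th correction at the ends of the $n$-th copy. What cannot be cut off is this: a correction at $a$ has a jump of size $1$ at $a$, so it has modulus close to $\frac12$ or more on a one-sided neighborhood of $a$. If $a$ is a limit of other points of $M(K)$ only from the left, we can keep $a$'s correction on the right, away from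 the others. If $a$ is a limit of such points from both sides, overlaps are forced. This suggests the following count.

**Definition (internal order).** For $A\subseteq K$ put $A^{(0)}=A$ and
$$A^{(n+1)}=\{x\in A^{(n)}: x\in\overline{A^{(n)}\cap[\min K,x)}\cap\overline{A^{(n)}\cap(x,\max K]}\},$$
the set of points of $A^{(n)}$ that are limits of $A^{(n)}$ from both sides. A point $x\in A^{(n)}\setminus A^{(n+1)}$ has internal order $\mathrm{io}(x,A)=n$. Put $\mathrm{io}(A)=\min\{n:A^{(n)}=\emptyset\}$, and $\mathrm{io}(A)=\infty$ if no such $n$ exists.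

The definition is local: **(2.1)** *for open convex $O\subseteq K$ and all $k$, $(A\cap O)^{(k)}=A^{(k)}\cap O$.* This follows by induction on $k$, since whether $x\in O$ is a limit of a set from a given side depends only on the part of the set in $O$.

We want many examples, and two constructions supply them.

**Fusion.** Given scattered compact lines $K',K''$, let $Y(K')=\sum_{\alpha<\omega_1}X_\alpha$, where $X_\alpha=K'$ if $\alpha$ is zero or a successor and $X_\alpha=\{p_\alpha\}+K'$ if $\alpha$ is a limit. Put
$$K=K'\ast K''=Y(K')+\{a\}+Y(K''^{\,*})^{*}.$$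

*$K$ is a compact line.* It has endpoints. Let $S\subseteq K$ be nonempty. If $S$ meets the part to the right of $a$, then $\sup S$ is, in mirror image, the infimum of a nonempty subset of $Y(K''^{\,*})$; this infimum exists, in the first $X_\alpha$ that the set meets. If $S$ does not meet that part but $a\in S$, then $\sup S=a$. If $S\subseteq Y(K')$, let $\beta\le\omega_1$ be least with $S\subseteq\bigcup_{\alpha<\beta}X_\alpha$. For $\beta=\gamma+1$ the supremum is that of $S\cap X_\gamma$ in the complete order $X_\gamma$; for a limit $\beta<\omega_1$ it is $p_\beta$, the first point of $X_\beta$; for $\beta=\omega_1$ it is $a$.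

*All copies of $K'$ and $K''$ in $K$ are clopen and convex.* On the left, the maximum of the copy in $X_\alpha$ has as successor the minimum of $X_{\alpha+1}$. The minimum of the copy is $\min K$, or its predecessor is $p_\alpha$ (limit $\alpha$) or the maximum of the preceding copy. The right half is symmetric.

*$K$ is scattered.* A nonempty subset meeting some copy has an isolated point, since copies are open and scattered. One meeting no copy consists of points $p_\alpha$, mirror images of such points, and possibly $a$. If it contains points $p_\alpha$, the least of them is isolated in it, as $p_\alpha$ has a successor; similarly for mirror images. Otherwise it is $\{a\}$.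

*$M(K)$ consists of $a$ and the copies of $M(K')$ and $M(K'')$.* The points $p_\alpha$ have successors and their mirror images predecessors, so none of them is internal. The end points of copies have a predecessor or successor outside, or are end points of $K$, so they are not internal. The other points of a copy are internal in $K$ iff they are in the copy, with the same character. And $a$ is internal with uncountable cofinality and coinitiality.

*Internal order.* Let $A=M(K)$ and let $m'=\mathrm{io}(M(K'))$, $m''=\mathrm{io}(M(K''))$ be finite. By (2.1) $A^{(j)}$ meets a copy of $K'$ in the copy of $M(K')^{(j)}$, and likewise for $K''$. Each one-sided neighborhood of $a$ contains whole copies, so $a$ is a limit of $A^{(j)}$ from the left iff $j<m'$ and from the right iff $j<m''$. Thus $a\in A^{(j+1)}$ iff $j<\min(m',m'')$; $a$ has internal order $\min(m',m'')$, and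
$$\mathrm{io}(M(K'\ast K''))=\max\{m',m'',\min(m',m'')+1\}.\tag{2.2}$$

**Sums.** For scattered compact lines $K_n$ let $K=\sum_{n<\omega}K_n+\{\infty\}$. This order is complete (the supremum of a set unbounded in $\sum_n K_n$ is $\infty$), the $K_n$ are clopen and convex, $K$ is scattered, $\infty=\max K$ is not internal, and $M(K)$ is the union of the copies of the $M(K_n)$. By (2.1), $\mathrm{io}(M(K))=\sup_n\mathrm{io}(M(K_n))$ if this is finite, and $\mathrm{io}(M(K))=\infty$ otherwise.

**Examples.** Let $L_0$ be a singleton and $L_{k+1}=L_k\ast L_k$. By (2.2), $\mathrm{io}(M(L_k))=k$. The line $Y(L_0)$ is well-ordered with all proper initial segments countable, so it has type $\omega_1$, and $L_1$ is the line $K_1$ of Test 2. In $L_1\ast L_0$ the middle point $a$ is a limit of $M$ from the left but not from the right, and $\mathrm{io}=1$. Finally, $\sum_kL_k+\{\infty\}$ has $\mathrm{io}=\infty$.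

Wiesław Kubiś and Ondrej Kalenda, "Complementation in Spaces of Continuous Functions on Compact Lines", arXiv:1105.4262 (2011), is the source of the following conjecture: for a scattered compact line $K$, $C(K)$ has a projectional skeleton if and only if $\mathrm{io}(M(K))<\infty$. It is true.

**Theorem 1.** For a scattered compact line $K$ with $A:=M(K)$ the following are equivalent:

- (i) $C(K)$ has a projectional skeleton;
- (ii) some closed cofinal $\mathcal F\subseteq\mathrm{Sep}(C(K))$ consists of complemented subspaces (no uniform bound or commutation assumed);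
- (iii) $\mathrm{io}(A)<\infty$.

For instance, $C\big(\sum_kL_k+\{\infty\}\big)$ has no projectional skeleton. Sections 3–7 prove Theorem 1. In Sections 8–12 we compute the least possible value of $\sup_S\|P_S\|$; with $N=\mathrm{io}(A)$ it is a number $1+2V(K)$ between $1+N$ and $1+2N$ given by a recursion on $A$ (Theorem 2).

The proof of (iii)⇒(i) follows Test 2 closely. There, cut the line at $a$, replacing $a$ by $a^-<a^+$. The two halves are copies of $[0,\omega_1]$, and retractions give a norm-one projection $Q$ of $C$ of the cut line. The function $Qf$ has a jump $Qf(a^+)-Qf(a^-)=f(\delta^*)-f(\delta)=2c$. Subtracting $2c\,g$, where $g=\frac12$ on the right half and $g=-\frac12$ on the left, brings us back to $C(K_1)$ and gives precisely $P_\delta$. In general we split *all* points of $A$, find commuting norm-one projections upstairs, and come back with a family of localized corrections $g_a$. The price is how many $g_a$ overlap.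

From now on $K$ is a scattered compact line and $A=M(K)$.

## 3. Jumps, ranks and the split line

Write $\leftarrow,\rightarrow$ for the ends of the line under consideration.

**Definition (jump, one-sided limit).** A jump of a compact line is a pair $(c,d)$ with $c<d$ and nothing strictly between. It separates $x<y$ (is between them) if $x\le c<d\le y$; equivalently, the continuous function $1_{[d,\rightarrow)}$ differs at $x$ and $y$. A point is a left limit if it is neither the minimum nor has a predecessor; right limit is symmetric.

If $(c,d)$ is a jump, $[d,\rightarrow)=(c,\rightarrow)$ is clopen. "Internal" means left and right limit. A member of a jump is never internal, so never in $A$. A point is isolated iff it is neither a left nor a right limit. In $[0,\omega_1]$ the jumps are the pairs $(\alpha,\alpha+1)$.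

**(3.1)** *If $x<y$ in $K$, there is a jump of $K$ between $x$ and $y$.* The set $[x,y]$ has a relatively isolated point $z$. So $z=x$ or $z$ has a predecessor in $[x,y]$; and $z=y$ or $z$ has a successor in $[x,y]$. Since $x<y$, at least one of the two alternatives gives a jump.

**Rank.** For closed $C\subseteq K$ let $D^\alpha(C)$ be its Cantor–Bendixson derivatives. They reach $\emptyset$ as $K$ is scattered, and by compactness the first empty one has successor index when $C\neq\emptyset$. So there is a last $\alpha$ with $D^\alpha(C)\neq\emptyset$; call it $\mathrm{rk}(C)$, and put $\mathrm{Top}(C)=D^{\mathrm{rk}(C)}(C)$. This is compact and discrete, hence finite, and nonempty. If $C'\subseteq C$ is closed and nonempty, then $D^\alpha(C')\subseteq D^\alpha(C)$ for all $\alpha$; so if $C'$ misses a point of $\mathrm{Top}(C)$, then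
$$(\mathrm{rk}\,C',|\mathrm{Top}\,C'|)<(\mathrm{rk}\,C,|\mathrm{Top}\,C|)\quad\text{lexicographically.}$$
For a point $x$ let $\mathrm{rk}(x)$ be the $\alpha$ with $x\in D^\alpha(K)\setminus D^{\alpha+1}(K)$. As $x$ is isolated in $D^{\mathrm{rk}(x)}(K)$, all points close to $x$ and different from $x$ have smaller rank. For clopen $I$, $D^\alpha(I)=D^\alpha(K)\cap I$.

*Example.* In $[0,\omega_1]$, $\mathrm{Top}([x,\omega_1])=\{\omega_1\}$ for every $x$. By induction $D^\alpha([0,\omega_1])$ is closed and unbounded below $\omega_1$ for $\alpha<\omega_1$, so it contains $\omega_1$. For $\beta<\omega_1$ the derivatives of the countable clopen set $[0,\beta]$ strictly decrease until they vanish, so they vanish at a countable stage. Hence $D^{\omega_1}([0,\omega_1])=\{\omega_1\}$. For $x<\omega_1$ the derivatives of $[x,\omega_1]$ lie between those of the clopen set $[x+1,\omega_1]$ and of $[0,\omega_1]$, so the same holds for $[x,\omega_1]$; for $x=\omega_1$ it is trivial.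

**Splitting.** For $B\subseteq A$ let $K_B$ be $K$ with each $a\in B$ replaced by two points $a^-<a^+$, and let $\pi:K_B\to K$ be the natural map. We use only $B=\emptyset$, where $K_\emptyset=K$, and $B=A$; put $\mathbb K:=K_A$. For $K_1$, $\mathbb K$ is two disjoint copies of $[0,\omega_1]$, the second one reversed.

*$K_B$ is a compact line and $\pi$ is continuous.* $K_B$ has endpoints. Let $S\subseteq K_B$ be nonempty and $s=\sup\pi[S]$. If $s\notin B$, then $s$ is an upper bound of $S$, and any upper bound $u$ has $\pi(u)\ge s$, so $u\ge s$; thus $\sup S=s$. If $s\in B$ and $s^+\in S$, then $\sup S=s^+$. If $s\in B$ and $s^+\notin S$, then $s^-$ is an upper bound and any upper bound $u$ has $\pi(u)\ge s$, so $u\ge s^-$; thus $\sup S=s^-$. So $K_B$ is complete. Finally $\pi^{-1}(x,\rightarrow)$ and $\pi^{-1}(\leftarrow,x)$ are open rays, so $\pi$ is continuous.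

*Jumps and limits of $K_B$.* The jumps of $K_B$ are exactly the jumps of $K$ (whose members are not in $A$, hence not split) and the pairs $(a^-,a^+)$, $a\in B$. For $z\in K\setminus B$, being a left (right) limit, and the corresponding cofinality, is the same in $K_B$ as in $K$, as $\pi$ is monotone and at most two-to-one. The point $a^-$ is a left limit with the left cofinality of $a$ and is not a right limit; symmetrically for $a^+$. Two consequences are the reason for splitting:

**(3.2)** *No point of $\mathbb K$ is both a left and a right limit with uncountable cofinality on some side. The isolated points of $\mathbb K$ are exactly those of $K$.* A point violating the first claim is not of the form $a^\pm$, so it lies in $K\setminus A$ and is internal of uncountable character in $K$, which is impossible. The second claim holds as $a^\pm$ is a one-sided limit and $a\in A$ is not isolated.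

**(3.3)** *Jumps separate the points of $K_B$. If $\Gamma$ is a set of jumps of $K_B$, then the relation "not separated by $\Gamma$" is an equivalence relation with closed convex classes, and the closed span of $1$ and the functions $1_{[d,\rightarrow)}$, $(c,d)\in\Gamma$, is the set of all continuous functions on $K_B$ that are constant on the classes.*

Two points with the same image under $\pi$ are $a^-,a^+$, separated by the jump $(a^-,a^+)$; for points with different images use (3.1) and the fact that members of jumps of $K$ are not split. Let $e=(1_{[d,\rightarrow)})_{(c,d)\in\Gamma}:K_B\to\{0,1\}^\Gamma$, a continuous map with compact image $L$. Its fibers are exactly the classes, which gives the second claim (convexity is clear: a jump separating $x<y$ separates $x$ from every $z\geq y$). Since $e:K_B\to L$ is a closed surjection, the continuous functions constant on classes are the $g\circ e$, $g\in C(L)$. The span of $1$ and the coordinate functions on $L$ is an algebra, because $1_{[d,\rightarrow)}1_{[d',\rightarrow)}=1_{[\max(d,d'),\rightarrow)}$ on $K_B$. It is self-adjoint, contains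 $1$ and separates points of $L$, so by the Stone–Weierstrass theorem it is dense in $C(L)$. With all jumps, the classes are points and we get all of $C(K_B)$.

**The jump operator.** For $f\in C(\mathbb K)$ and $a\in A$ put $Jf(a)=f(a^+)-f(a^-)$. By (3.3) $f$ is a uniform limit of finite linear combinations $h$ of $1$ and functions $1_{[d,\rightarrow)}$, and each such $Jh$ has finite support. So $J:C(\mathbb K)\to c_0(A)$, and $\|J\|\le2$. As $\pi$ is a closed surjection, $f\mapsto f\circ\pi$ identifies $C(K)$ with $\ker J$.

## 4. Good countable sets and the separable subspaces $S_X$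

We now index a closed cofinal family of subspaces of $C(K)$ by countable subsets of $K$.

**Definition (rule).** A rule is a map $\Phi$ assigning to each $(x,y)\in K^2$ a countable subset of $K$. $X\subseteq K$ obeys $\Phi$ if $\Phi(x,y)\subseteq X$ for all $x,y\in X$.

For example, if $\Phi(x,y)$ consists of the immediate predecessors and successors of $x$ and $y$, the sets obeying $\Phi$ are those closed under immediate neighbors. Closing off $\omega$ times shows that every countable set lies in a countable set obeying $\Phi$. Increasing unions of sets obeying $\Phi$ obey $\Phi$, and countably many rules can be united into one.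

**Definition (good set).** A countable nonempty $X\subseteq K$ is good if

- (G1) $\min K,\max K\in X$, and predecessors and successors (if existing) of points of $X$ are in $X$;
- (G2) for $x<y$ in $X$ some jump between $x$ and $y$ has both members in $X$;
- (G3) $\mathrm{Top}([x,y])\subseteq X$ for $x\le y$ in $X$;
- (G4) if $p\in X$ is a left limit of countable left cofinality, $X\cap(\leftarrow,p)$ is cofinal in $(\leftarrow,p)$; symmetrically on the right;
- (G5) if $x\le y$ are in $X$ and $[x,y]$ contains an isolated point of $K$, then $X\cap[x,y]$ contains one.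

There is a rule $\Phi_0$ such that every countable nonempty set obeying it is good: let $\Phi_0(x,y)$ contain $\min K$, $\max K$, the neighbors of $x$ and $y$, fixed countable cofinal (coinitial) sets on those sides of $x$ and $y$ that are limits of countable cofinality, and, if $x\le y$, the set $\mathrm{Top}([x,y])$, an isolated point of $K$ in $[x,y]$ if there is one, and, if $x<y$, the members of one jump between $x$ and $y$ (which exists by (3.1)). So for every rule $\Phi$, every countable set lies in a good set obeying $\Phi$. Increasing countable unions of good sets are good, as one sees from each of (G1)–(G5).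

*Example.* In $[0,\omega_1]$ the set $X=[0,\delta)\cup\{\omega_1\}$ is good for each limit $\delta<\omega_1$. (G1) is clear. (G2): for $x<y$ use $(x,x+1)$. (G3): if $y<\delta$ then $[x,y]\subseteq X$; if $y=\omega_1$ use $\mathrm{Top}([x,\omega_1])=\{\omega_1\}$. (G4): a limit $p\in X$ of countable cofinality is $<\delta$ and $[0,p)\subseteq X$; no point is a right limit. (G5): if $y<\delta$ then $[x,y]\subseteq X$; if $x<y=\omega_1$ take $x+1$; and $[\omega_1,\omega_1]$ contains no isolated point.

Let $X$ be good. Let $\Gamma_X$ be the set of jumps of $K$ with both members in $X$. For $B\in\{\emptyset,A\}$ let $X_B=\pi^{-1}(X)\subseteq K_B$ and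
$$\Gamma^B_X=\Gamma_X\cup\{(a^-,a^+):a\in B\cap X\},$$
the set of jumps of $K_B$ with both members in $X_B$. Write $z\sim z'$ if $\Gamma_X^B$ does not separate $z,z'\in K_B$. By (3.3) each class is closed and convex, so it is an interval $[u,v]$. Let $\mathrm{Iso}_X$ be the set of isolated points of $K$ lying in $X$. In the example, the classes are the singletons $\{\alpha\}$, $\alpha<\delta$, and $[\delta,\omega_1]$. Each contains exactly one point of $X$. This is always so:

**Lemma 1.** (a) Every $\sim$-class in $K_B$ contains exactly one point of $X_B$.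
(b) For $p\in X$ there is a clopen interval $I=[d,c']\ni p$ of $K$, with $d=\min K$ or $d$ the right member of a $\Gamma_X$-jump, and $c'=\max K$ or $c'$ the left member of a $\Gamma_X$-jump, such that $\mathrm{Top}(I)=\{p\}$.

*Proof.* **Step 1: uniqueness in (a).** Let $p<p'$ be in $X_B$. If $\pi(p)=\pi(p')$, they are $a^-,a^+$ with $a\in B\cap X$, separated by a member of $\Gamma_X^B$. Otherwise (G2) gives a $\Gamma_X$-jump $(c,d)$ between $\pi(p)$ and $\pi(p')$. As $c,d\notin A$ are not split, $p\le c<d\le p'$.

**Step 2: finding a candidate, by minimizing rank.** Let $z\in K_B$ and $y=\pi(z)$. Among the intervals $I=[d,c']\ni y$ with ends as in (b) ($K$ itself is one) pick one with lexicographically least $(\mathrm{rk}\,I,|\mathrm{Top}\,I|)$. Its ends are in $X$, so $\mathrm{Top}(I)\subseteq X$ by (G3). If $\mathrm{Top}(I)$ had two points, a $\Gamma_X$-jump between them, given by (G2), would cut $I$ into two intervals of the same kind; the one containing $y$ misses a point of $\mathrm{Top}(I)$, which contradicts minimality. So $\mathrm{Top}(I)=\{p\}$ with $p\in X$. Likewise no $\Gamma_X$-jump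 separates $y$ and $p$: it would cut off an interval of the same kind containing $y$ and missing $p$.

**Step 3: choosing the right lift of $p$, which gives existence in (a).** Let $\tilde p=p$ if $p\notin B$; if $p\in B$ let $\tilde p=p^-$ when $z\le p^-$ and $\tilde p=p^+$ otherwise. Suppose a $\Gamma_X^B$-jump separates $z$ and $\tilde p$. It is not in $\Gamma_X$, since it would separate $y$ and $p$. So it is $(a^-,a^+)$ with $a\in B\cap X$.

If $z\le a^-<a^+\le\tilde p$: should $a=p$, then $\tilde p=p^+$ while $z\le p^-$, contrary to the choice of $\tilde p$. So $a<p$, and a $\Gamma_X$-jump between $a$ and $p$ separates $y\le a$ from $p$, a contradiction.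

If $\tilde p\le a^-<a^+\le z$: should $a=p$, then $\tilde p=p^-$ while $z\ge p^+$, contrary to the choice of $\tilde p$. So $a>p$, and a $\Gamma_X$-jump between $p$ and $a$ separates $p$ from $y\ge a$, a contradiction.

So $\tilde p\in X_B$ lies in the class of $z$.

**Step 4: (b).** Apply Step 2 with $B=\emptyset$ and $z=p\in X$. The point of $\mathrm{Top}(I)$ is in $X$ and not separated from $p$ by $\Gamma_X$, so by uniqueness it equals $p$. $\square$

The next lemma describes the ends of a class.

**Lemma 2.** Let $p\in X_B$ have class $[u,v]$.
(a) If $p$ is not a left limit in $K_B$, then $u=p$; if moreover $p\ne\min K_B$, then $(\mathrm{pred}\,p,p)\in\Gamma_X^B$.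
(b) If $p$ is a left limit, then $X_B\cap(\leftarrow,p)$ is nonempty, has no largest element and has supremum $u$; and for every $y_0<u$ there are a $\Gamma_X^B$-jump $(c,d)$ with $y_0<c<d<u$ and a point $x\in\mathrm{Iso}_X$ with $y_0<x<u$.
(c) If $p$ is a left limit of countable left cofinality, then $u=p$.
The symmetric statements hold on the right.

*Proof.* (a) If $p=\min K_B$ this is clear. Otherwise $p$ has a predecessor. If $p=a^+$, the jump is $(a^-,a^+)$ with $a\in B\cap X$. Otherwise it is a jump of $K$, and its left member is in $X$ by (G1). In both cases the jump is in $\Gamma_X^B$ and cuts off everything to the left of $p$.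

(b) **Step 1: no largest element.** If $x\in X_B$ and $x<p$, then $x\not\sim p$ by Lemma 1(a), so $x<u$. Such points exist, e.g. $\min K_B$. For such $x$ we have $\pi(x)<\pi(p)$, since otherwise $p=a^+$, which is not a left limit. So (G2) gives a $\Gamma_X$-jump with $x\le c<d\le p$, and $d<p$ as $p$ has no predecessor. Hence $d\in X_B\cap(x,p)$.

**Step 2: the supremum is $u$.** Let $s=\sup(X_B\cap(\leftarrow,p))\le u$. If $s<u$, then $s\not\sim p$, so some $\Gamma^B_X$-jump satisfies $s\le c<d\le p$. Then $d<p$, $d\in X_B$ and $d>s$, a contradiction.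

**Step 3: jumps and isolated points near $u$.** Given $y_0<u$, choose $x_1<x_2<\dots<x_5$ in $X_B\cap(y_0,p)$; then $x_5<u$. As $\pi$ is at most two-to-one, $\pi(x_1)<\pi(x_3)<\pi(x_5)$. Take $\Gamma_X$-jumps $(c,d)$ between $\pi(x_1),\pi(x_3)$ and $(c',d')$ between $\pi(x_3),\pi(x_5)$. Then
$$y_0<x_1\le c<d\le c'<d'\le x_5<u .$$
The set $[d,c']$ is clopen and nonempty in $K$, so it contains an isolated point of $K$, and by (G5) one in $X$.

(c) By (G4), $X\cap(\leftarrow,\pi(p))$ is cofinal in $(\leftarrow,\pi(p))$. This set has no largest element, and every $x<p$ in $K_B$ has $\pi(x)<\pi(p)$, so $X_B\cap(\leftarrow,p)$ is cofinal in $(\leftarrow,p)$. Its supremum is therefore $p$, and $u=p$ by (b). $\square$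

In particular, the class of a point $x\in\mathrm{Iso}_X$ is $\{x\}$.

**Definition ($S_X$ and $E_X$).** $S_X\subseteq C(K)$ and $E_X\subseteq C(\mathbb K)$ are the spaces of continuous functions constant on the classes, for $B=\emptyset$ and $B=A$ respectively.

By (3.3) they are the closed spans of $1$ and the functions $1_{[d,\rightarrow)}$ with $(c,d)\in\Gamma_X$, resp. $(c,d)\in\Gamma_X^A$; so they are separable. If $X\subseteq Y$ then $S_X\subseteq S_Y$. For the good set $[0,\delta)\cup\{\omega_1\}$ we get the $S_\delta$ of Test 1.

**(4.1)** $E_X\cap C(K)=S_X$. The generators give "$\supseteq$". Let $f\in C(K)$ with $f\circ\pi\in E_X$, and let $y<y'$ in $K$ not be separated by $\Gamma_X$. Take lifts $z<z'$. They can be separated only by jumps $(a^-,a^+)$, $a\in A\cap X$, and by at most one of these: for two such points $a<b$ a $\Gamma_X$-jump between $a$ and $b$ would separate $y,y'$. If there is none, $f(y)=f(y')$. If there is one, then $z\sim a^-$ and $a^+\sim z'$, so $f(y)=f(a)=f(y')$.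

**(4.2)** *If $h\in E_X$ and $a\in A\setminus X$, then $Jh(a)=0$*, because the only jump separating $a^-$ and $a^+$ is $(a^-,a^+)\notin\Gamma_X^A$.

**Lemma 3.** (a) If $X,Y$ are good and $S_X\subseteq S_Y$, then $X\subseteq Y$.
(b) For every rule $\Phi$, $\mathcal F_\Phi=\{S_X:X\text{ good, obeying }\Phi\}$ is closed cofinal.
(c) If $\mathcal F$ is closed cofinal, $\Phi$ a rule and $C\subseteq K$ countable, there is a good $X\supseteq C$ obeying $\Phi$ with $S_X\in\mathcal F$.

*Proof.* (a) If $(c,d)\in\Gamma_X$, then $1_{[d,\rightarrow)}\in S_Y$, so $\Gamma_Y$ separates $c$ and $d$; only $(c,d)$ can do this, so $(c,d)\in\Gamma_Y$. Thus $\Gamma_X\subseteq\Gamma_Y$. For $p\in X$ take $I$ from Lemma 1(b). Its ends are $\min K$, $\max K$ or members of $\Gamma_X$-jumps, so they belong to $Y$, and $\{p\}=\mathrm{Top}(I)\subseteq Y$ by (G3).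

(b) *Cofinal:* by (3.3) a separable subspace lies in the closed span of $1$ and countably many $1_{[d,\rightarrow)}$; take a good $X$ obeying $\Phi$ and containing the members of these jumps. *Closed:* if $S_{X_1}\subseteq S_{X_2}\subseteq\cdots$, then $X_1\subseteq X_2\subseteq\cdots$ by (a). The set $X=\bigcup X_n$ is good and obeys $\Phi$, $\Gamma_X=\bigcup\Gamma_{X_n}$, and so $\overline{\bigcup S_{X_n}}=S_X$.

(c) Using cofinality of $\mathcal F$ and of $\mathcal F_\Phi$ alternately, choose $S_{X_1}\subseteq F_1\subseteq S_{X_2}\subseteq F_2\subseteq\cdots$ with $X_1\supseteq C$, all $X_n$ good and obeying $\Phi$, and $F_n\in\mathcal F$. By (a) the $X_n$ increase. With $X=\bigcup X_n$ we have, as in (b), $S_X=\overline{\bigcup S_{X_n}}=\overline{\bigcup F_n}\in\mathcal F$. $\square$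

Lemma 3(c) is what makes the necessity proof possible: we may impose any rule we like on $X$ and still have $S_X$ in the given family.

## 5. Commuting norm-one projections on $C(\mathbb K)$

On the split line the retraction of Test 1 works again.

**Lemma 4.** Let $X$ be good. For every $f\in C(\mathbb K)$ there is a unique $Q_Xf\in E_X$ with $Q_Xf=f$ on $\mathrm{Iso}_X$. $Q_X$ is a linear projection onto $E_X$ with $\|Q_X\|\le1$, and $Q_XQ_Y=Q_X$ if $X\subseteq Y$ are good.

*Proof.* **Step 1: functions in $E_X$ are controlled by $\mathrm{Iso}_X$; this gives everything except existence.** We show $\sup|h|=\sup_{\mathrm{Iso}_X}|h|$ for $h\in E_X$. Let $z$ be in the class $[u,v]$ of $p\in X_A$. If $p$ is isolated, then $z=p\in\mathrm{Iso}_X$ by (3.2) and Lemma 2(a). Otherwise $p$ is, say, a left limit, and $h(z)=h(u)$ is a limit of values of $h$ on $\mathrm{Iso}_X$ by Lemma 2(b) and continuity. This gives uniqueness, and, once existence is known, linearity, $\|Q_X\|\le1$ and $Q_Xh=h$ for $h\in E_X$. If $X\subseteq Y$, then $Q_Yf=f$ on $\mathrm{Iso}_Y\supseteq\mathrm{Iso}_X$, so $Q_XQ_Yf=Q_Xf$.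

**Step 2: definition of a retraction.** Let $p\in X_A$ have class $[u,v]$. If $u<p$, then by Lemma 2(a),(c) $p$ is a left limit of uncountable left cofinality. So by (3.2) $p$ is not a right limit, and $v=p$ by Lemma 2(a). Hence $u=p$ or $v=p$. Put $\sigma(p)=u$ if $u<p$, $\sigma(p)=v$ if $v>p$, and $\sigma(p)=p$ otherwise; and $r(z)=\sigma(p)$ for $z$ in the class of $p$. Then $r$ is constant on classes, $r(z)\sim z$ always, and $r(x)=x$ for $x\in\mathrm{Iso}_X$. If $r:\mathbb K\to\mathbb K$ is continuous, then $Q_Xf:=f\circ r$ is as required. (For $[0,\delta)\cup\{\omega_1\}$ in $[0,\omega_1]$, $r(z)=\min(z,\delta)$.)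

**Step 3: continuity of $r$ on a class with $u<p=v$.** As $p$ is not a right limit, $p=\max\mathbb K$ or $(p,\mathrm{succ}\,p)\in\Gamma_X^A$ by Lemma 2(a). By Lemma 2(b), $u>\min\mathbb K$. Given $y_0<u$, Lemma 2(b) gives a $\Gamma_X^A$-jump $(c,d)$ with $y_0<c<d<u$. Then $[d,v]$ is clopen, is a union of classes, and contains $[u,v]$. Points of $[d,u)$ have their classes, hence their $r$-images, inside $[d,u)$; points of $[u,v]$ are mapped to $u$. So $r([d,v])\subseteq[d,u]\subseteq(y_0,u]$. As $y_0<u$ was arbitrary, $r$ is continuous at all points of $[u,v]$. The case $u=p<v$ is symmetric.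

**Step 4: continuity of $r$ on a class with $u=p=v$.** By Lemma 2(a),(b), on each side either $p$ is the end of $\mathbb K$, or $p$ is cut off by a $\Gamma_X^A$-jump adjacent to it, or there are $\Gamma_X^A$-jumps arbitrarily close to $p$ on that side. So $p$ has arbitrarily small clopen convex neighborhoods that are unions of classes, and $r$ maps each of them into itself. Hence $r$ is continuous at $p$. $\square$

This is where splitting $A$ is needed: at an unsplit $a\in A\cap X$ the class can have $u<a<v$, as with $[\delta,\delta^*]$ in Test 2, and then no choice of $\sigma(a)$ works.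

## 6. Correcting the jumps: the proof of (iii)⇒(i)

**Definition (system).** A system is a family $(g_a)_{a\in A}$ in $C(\mathbb K)$ such that each $g_a$ is a linear combination of $1$, $1_{[a^+,\rightarrow)}$ and finitely many $1_{[d,\rightarrow)}$ with $(c,d)$ a jump of $K$, and $Jg_a=e_a$, the unit vector. Its constant is $v=\sup_{z\in\mathbb K}\sum_a|g_a(z)|$.

*Example.* On $K_1$ the single function $g_a=1_{[a^+,\rightarrow)}-\frac12$ is a system with constant $\frac12$. It gives the skeleton of Test 2, of constant $2=1+2\cdot\frac12$.

**Proposition 5.** If there is a system with constant $v<\infty$, then $C(K)$ has a projectional skeleton with $\sup_S\|P_S\|\le1+2v$.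

*Proof.* **Step 1: a bounded projection $\Pi$ of $C(\mathbb K)$ onto $C(K)$.** Since $\|\sum_{a\in F}t_ag_a\|\le v\max_F|t_a|$ for finite $F$, the operator $T:c_0(A)\to C(\mathbb K)$, $Tt=\sum t_ag_a$, is well defined with norm-convergent sums, and $JT=\mathrm{id}$. Put $\Pi=I-TJ$. Then $J\Pi=J-JTJ=0$, $\Pi T=T-TJT=0$, $\Pi$ is the identity on $\ker J=C(K)$, and
$$|\Pi h(z)|\le|h(z)|+\sum_a|Jh(a)||g_a(z)|\le(1+2v)\|h\| .$$

**Step 2: a rule that makes $Q_X$ respect the range of $T$.** Let $\Phi$ be a rule such that a set $X$ obeying it contains, for each $x\in X$ isolated in $K$, the set $\{a:g_a(x)\neq0\}$, which is countable as $\sum_a|g_a(x)|\le v$; and, for each $a\in A\cap X$, the members of the finitely many jumps of $K$ occurring in $g_a$. Let $X$ be good and obey $\Phi$. If $a\in A\cap X$, then $g_a\in E_X$, so $Q_Xg_a=g_a$. If $a\in A\setminus X$, then $g_a=0$ on $\mathrm{Iso}_X$, so $Q_Xg_a=0$. Hence $Q_XT[c_0(A)]\subseteq T[c_0(A)]$.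

**Step 3: the projections.** Put $P_X=\Pi Q_X|_{C(K)}$. Let $f\in C(K)$. Then $P_Xf\in\ker J=C(K)$. By (4.2) $JQ_Xf$ is supported on $A\cap X$, so $TJQ_Xf\in E_X$, and $P_Xf\in E_X\cap C(K)=S_X$ by (4.1). If $f\in S_X$, then $Q_Xf=f$ and $P_Xf=f$. So $P_X$ is a projection onto $S_X$ with $\|P_X\|\le1+2v$.

**Step 4: commutation.** Let $X\subseteq Y$ be good and obey $\Phi$. Then $P_YP_X=P_X$ since $S_X\subseteq S_Y$. Also $P_Yf=Q_Yf-Tt$ with $t=JQ_Yf\in c_0(A)$, so
$$P_XP_Yf=\Pi Q_XQ_Yf-\Pi Q_XTt=\Pi Q_Xf=P_Xf,$$
because $Q_XQ_Y=Q_X$, $Q_XTt\in T[c_0(A)]$ and $\Pi T=0$.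

**Step 5: conclusion.** By Lemma 3, $\mathcal F_\Phi$ is closed cofinal, $X$ is determined by $S_X$, and $S_X\subseteq S_Y$ implies $X\subseteq Y$. So $\mathcal F_\Phi$ with $P_{S_X}:=P_X$ is a projectional skeleton. $\square$

**Proof of (iii)⇒(i).** Let $n=\mathrm{io}(A)<\infty$.

**Step 1: each point of $A$ is corrected on a side where it is not a limit of points of its own order.** Let $a\in A$ have internal order $k<n$. Then on some side $a$ is not a limit of $A^{(k)}$. If this is the right side, call $a$ *right type*. Choose $y>a$ with $(a,y)\cap A^{(k)}=\emptyset$, and by (3.1) a jump $(c_a,d_a)$ of $K$ with $a\le c_a<d_a\le y$. Here $a<c_a$, since $a$ has no successor, and $(a,c_a]\cap A^{(k)}=\emptyset$. Put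
$$g_a=1_{[a^+,c_a]}=1_{[a^+,\rightarrow)}-1_{[d_a,\rightarrow)} .$$
Otherwise call $a$ *left type*, choose symmetrically a jump $(c_a,d_a)$ with $d_a<a$ and $[d_a,a)\cap A^{(k)}=\emptyset$, and put
$$g_a=-1_{[d_a,a^-]}=1_{[a^+,\rightarrow)}-1_{[d_a,\rightarrow)} .$$
Functions $1_{[d,\rightarrow)}$ with $(c,d)$ a jump of $K$ have $J1_{[d,\rightarrow)}=0$, so $Jg_a=e_a$ and $(g_a)$ is a system.

**Step 2: few of the $g_a$ overlap.** Fix $z\in\mathbb K$ and $k<n$. There is at most one right type $a$ of order $k$ with $g_a(z)\neq0$: if $a<b$ were two such, then $b^+\le z\le c_a$, so $b\in(a,c_a]\cap A^{(k)}=\emptyset$. Similarly, if $a<b$ are left type of order $k$ with $g_a(z)\ne0\neq g_b(z)$, then $d_b\le z\le a^-$, so $a\in[d_b,b)\cap A^{(k)}=\emptyset$. Hence the constant is at most $2n$, and Proposition 5 gives a skeleton (with $\sup_S\|P_S\|\le1+4n$). $\square$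

## 7. Nested points force large norms: the proof of (ii)⇒(iii)

We carry out the lower bound of Test 2 for many points at once. In this section we work in $K$, i.e. $B=\emptyset$. Let $X$ be good and let $P$ be a bounded projection of $C(K)$ onto $S_X$.

**Setup.** For $a\in A\cap X$ let $[a_X^-,a_X^+]$ be its class. As $a$ is a left and right limit in $K$, Lemma 2(b) gives
$$a_X^-=\sup(X\cap(\leftarrow,a)),\qquad a_X^+=\inf(X\cap(a,\rightarrow)).$$
Since $a$ has uncountable cofinality on some side and $X$ is countable, $a_X^-<a_X^+$. By (3.1) choose a jump $(c_a,d_a)$ with $a_X^-\le c_a<d_a\le a_X^+$, and put $h_a=1_{[d_a,\rightarrow)}\in C(K)$. Let $\mathcal N$ be the space of those $f\in C(K)$ that are constant on every class whose point of $X$ is not in $A$, and constant on $[a_X^-,c_a]$ and on $[d_a,a_X^+]$ for $a\in A\cap X$. For $f\in\mathcal N$ let $\Delta f(a)=f(a_X^+)-f(a_X^-)$. Then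
$$S_X=\{f\in\mathcal N:\Delta f=0\},\qquad h_a\in\mathcal N,\qquad\Delta h_a=e_a .$$
Put $\gamma_a=h_a-Ph_a\in\mathcal N$; since $Ph_a\in S_X$, $\Delta\gamma_a=e_a$. (In Test 2, $a_X^-=\delta$, $a_X^+=\delta^*$, and $\gamma_a$ is the $\gamma$ there.)

**Lemma 6.** (a) For every $x\in\mathrm{Iso}_X$: $1+2\sum_{a\in A\cap X}|\gamma_a(x)|\le\|P\|$.
(b) For $a\in A\cap X$: $|\gamma_a(a_X^-)|+|\gamma_a(a_X^+)|\ge1$. For every $\eta>0$ and $x_0\in X$, $x_0<a$, there is $x_0'\in X\cap[x_0,a)$ with $|\gamma_a|>|\gamma_a(a_X^-)|-\eta$ on $[x_0',a_X^-]$; also $X\cap(x_0',a)\subseteq[x_0',a_X^-]$, and $(x_0',a)\cap\mathrm{Iso}_X\neq\emptyset$. Symmetrically on the right.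

*Proof.* (a) *The purpose is to find one function of norm $1$ that sees all the $\gamma_a$ with the right signs.* Let $F\subseteq A\cap X$ be finite and let $|\varepsilon_a|=1$ for $a\in F$. Note $x\notin F$, as $x$ is isolated. Using $\Gamma_X$-jumps between consecutive points of $F\cup\{x\}$, which exist by (G2), partition $K$ into clopen convex sets $V_b\ni b$, $b\in F\cup\{x\}$, which are unions of classes. Let $f=1$ on $V_x$, and for $a\in F$ let $f=\varepsilon_a$ on $V_a\cap[d_a,\rightarrow)$ and $f=-\varepsilon_a$ on $V_a\cap(\leftarrow,c_a]$. All these pieces are clopen, so $f$ is continuous. As $(c_a,d_a)$ lies inside the class of $a$, which is inside $V_a$, we have $f\in\mathcal N$, and $\|f\|=1$, $\Delta f=\sum_F2\varepsilon_ae_a$. So $f-\sum_F2\varepsilon_ah_a\in S_X$ is fixed by $P$, which means $f-Pf=\sum_F2\varepsilon_a\gamma_a$, and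
$$Pf(x)=1-2\sum_F\varepsilon_a\gamma_a(x).$$
Choosing $\varepsilon_a$ with $-\varepsilon_a\gamma_a(x)=|\gamma_a(x)|$ gives $1+2\sum_F|\gamma_a(x)|\le\|P\|$. As $F$ was arbitrary, (a) follows.

(b) The first claim follows from $\Delta\gamma_a(a)=1$. By Lemma 2(b), $a_X^-$ is the supremum of $X\cap(\leftarrow,a)$, which has no largest element. So every point of $X$ below $a$ is $<a_X^-$, and $a_X^->\min K$. By continuity there is $y_0<a_X^-$ with $|\gamma_a|>|\gamma_a(a_X^-)|-\eta$ on $(y_0,a_X^-]$. Choose $x_0'\in X\cap(\leftarrow,a)$ with $x_0'>\max(x_0,y_0)$. The bound holds on $[x_0',a_X^-]$, and the inclusion is clear. Lemma 2(b), with $x_0'<a_X^-$ in the role of $y_0$, gives a point of $\mathrm{Iso}_X$ in $(x_0',a_X^-)\subseteq(x_0',a)$. $\square$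

**Proof of (ii)⇒(iii).** Let $\mathcal F$ be as in (ii) and suppose $\mathrm{io}(A)=\infty$. Pick $a_n\in A^{(n)}$ for every $n$.

**Step 1: choosing an $X$ that sees the nesting.** Let $\Phi$ be a rule such that sets $X$ obeying it satisfy: if $k\ge0$, $a\in A^{(k+1)}\cap X$, $x\in X$ and $x<a$ (resp. $x>a$), then $X\cap A^{(k)}\cap(x,a)\ne\emptyset$ (resp. $X\cap A^{(k)}\cap(a,x)\neq\emptyset$). Such a rule exists: by the definition of $A^{(k+1)}$ a suitable point exists for each $k$, and we put one for each $k$ into $\Phi(x,a)$. By Lemma 3(c) there is a good $X\supseteq\{a_n:n\in\omega\}$ obeying $\Phi$ with $S_X\in\mathcal F$. Let $P$ be a bounded projection onto $S_X$.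

**Step 2: following the large side downward.** We claim: *if $k\ge0$, $a\in A^{(k)}\cap X$, $x_0<a<x_1$ with $x_0,x_1\in X$, and $\eta>0$, then there are $x\in\mathrm{Iso}_X\cap(x_0,x_1)$ and $F\subseteq A\cap X\cap(x_0,x_1)$ with $|F|=k+1$ and $\sum_{b\in F}|\gamma_b(x)|\ge(k+1)(\frac12-\eta)$.*

By Lemma 6(b), $|\gamma_a(a_X^-)|\ge\frac12$ or $|\gamma_a(a_X^+)|\ge\frac12$; say the former, the latter being symmetric. Take $x_0'$ from Lemma 6(b), so that $|\gamma_a|>\frac12-\eta$ on $[x_0',a_X^-]$. If $k=0$, take $x\in\mathrm{Iso}_X\cap(x_0',a)$ and $F=\{a\}$. If $k>0$, the rule gives $b\in A^{(k-1)}\cap X\cap(x_0',a)$. Apply the claim inductively to $b$ and $x_0'<b<a$, and add $a$ to the resulting set; it was not there, since that set lies in $(x_0',a)$. In both cases $x\in X\cap(x_0',a)\subseteq[x_0',a_X^-]$, so $|\gamma_a(x)|>\frac12-\eta$. This proves the claim. Note why *two-sided* limits matter: $P$ decides on which side $\gamma_a$ is large, and there must be points of $A^{(k-1)}$ on that side.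

**Step 3: contradiction.** Apply the claim to each $a_n$ with $x_0=\min K$, $x_1=\max K$. Lemma 6(a) gives $\|P\|\ge1+(n+1)(1-2\eta)$ for all $n$ and all $\eta>0$, which is impossible. $\square$

Since (i)⇒(ii) is trivial, Theorem 1 is proved. $\blacksquare$

## 8. Weights on $M(K)$ and the sharp constant

In Section 7 we used only that one of $|\gamma_a(a_X^\pm)|$ is at least $\frac12$. The full information is that the two numbers add up to at least $1$; a projection can distribute this total between the two sides, putting less on the side that is already expensive. This suggests the recursion below.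

**Definition (weights).** Define $w:A\to[0,\infty]$ by recursion on $\mathrm{rk}(a)$ (points close to $a$ and different from $a$ have smaller rank):
$$U(a-)=\inf_{y<a}\ \sup\{w(b):b\in A\cap(y,a)\},\qquad U(a+)=\inf_{y>a}\ \sup\{w(b):b\in A\cap(a,y)\}\qquad(\sup\emptyset=0),$$
where only $y$ close to $a$ are considered, and
$$w(a)=\max\Big\{U(a-),\,U(a+),\,\tfrac12\big(1+U(a-)+U(a+)\big)\Big\},\qquad V(K)=\sup_{a\in A}w(a)\quad(V(K)=0\text{ if }A=\emptyset).$$

The suprema are monotone in $y$, so it does not matter how close is "close". *Example.* If $a$ is not a limit of other points of $A$, then $U(a\pm)=0$ and $w(a)=\frac12$; so $V(K_1)=\frac12$. For the middle point $a$ of $L_1\ast L_0$, $U(a-)=\frac12$ and $U(a+)=0$, so $w(a)=\max\{\frac12,0,\frac34\}=\frac34$ and $V(L_1\ast L_0)=\frac34$.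

**Definition (fusible numbers).** $\mathbb F$ is the least subset of $[0,\infty)$ with $0\in\mathbb F$ and $\frac12(1+s+t)\in\mathbb F$ whenever $s,t\in\mathbb F$, $|s-t|<1$.

*Example.* $0$, then $\frac12$ from $(0,0)$, $\frac34$ from $(0,\frac12)$, $1$ from $(\frac12,\frac12)$, $\frac78$ from $(0,\frac34)$ are fusible.

**Theorem 2.** Let $K$ be a scattered compact line, $N=\mathrm{io}(M(K))$.

1. $N/2\le V(K)\le N$ (in particular $V(K)<\infty$ iff $N<\infty$).
2. Every projectional skeleton on $C(K)$ has $\sup_S\|P_S\|\ge1+2V(K)$. If $N<\infty$, some projectional skeleton has $\sup_S\|P_S\|=1+2V(K)$. So the optimal constant is $\lambda(K)=1+2V(K)\in[1+N,1+2N]$.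
3. $\{V(K):K\text{ a scattered compact line},\ V(K)<\infty\}=\overline{\mathbb F}$, a well-ordered set of reals.
4. For each $N\in\omega$ both bounds $\lambda(K)=1+N$ and $\lambda(K)=1+2N$ are attained by some $K$ with $\mathrm{io}(M(K))=N$.

For $L_1\ast L_0$ the optimal constant is $\frac52$, strictly between $1+N=2$ and $1+2N=3$. Also, $w\ge\frac12$ everywhere, so $V(K)=0$ iff $M(K)=\emptyset$: by item 2, the first guess of Section 1 is the right answer to the question for which $K$ a skeleton of norm-one projections exists.

**Proof of item 1.** *Lower bound.* We show by induction on $k$ that $w(a)\ge\frac{k+1}2$ for $a\in A^{(k)}$. For $k=0$ this is clear. For $k\ge1$, $a$ is a two-sided limit of $A^{(k-1)}$, so $U(a\pm)\ge\frac k2$ and $w(a)\ge\frac{1+k}2$. Hence $V(K)\ge N/2$, also for $N=\infty$.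

*Upper bound.* Let $N<\infty$. Let $n(a)\le N$ be the least value of $\mathrm{io}(A\cap O)$ over open convex $O\ni a$. We show $w(a)\le n(a)$ by induction on rank. Let $n=n(a)$, witnessed by $O$, and let $k$ be the internal order of $a$. By (2.1), $a\in A^{(k)}\cap O=(A\cap O)^{(k)}$, so $k\le n-1$. All $b\in A\cap O$ have $n(b)\le n$, so $U(a\pm)\le n$ by the induction hypothesis. On one side, say the right, $(a,y)\cap A^{(k)}=\emptyset$ for some $y>a$. For $b\in A\cap O\cap(a,y)$ the open convex set $O\cap(a,y)$ and (2.1) show $n(b)\le k\le n-1$, so the corresponding $U$ is at most $n-1$. Therefore $w(a)\le\max\{n,\frac12(1+n+n-1)\}=n$. $\square$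

## 9. The lower bound $1+2V(K)$

**Proof of the first half of item 2.** Let a projectional skeleton be given.

**Step 1: a rule that finds heavy points.** Let $\Phi$ be a rule such that for sets $X$ obeying it: if $a\in A\cap X$, $U(a-)>0$, $x\in X$, $x<a$, and $q<U(a-)$ is rational, then some $b\in A\cap X\cap(x,a)$ has $w(b)>q$; and symmetrically on the right. Such $b$ exists in $A$: arbitrarily close to $a$ on the left, $\sup\{w(b):b\in A\cap(y,a)\}\ge U(a-)>\max(q,0)$. There are countably many $q$, so this is a rule. Let $a_*\in A$. By Lemma 3(c) take a good $X\ni a_*$ obeying $\Phi$ with $S_X$ in the skeleton, put $P:=P_{S_X}$, and use the notation of Section 7.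

**Step 2: the weighted descent.** We claim: *for $a\in A\cap X$, real $t<w(a)$, and $x_0<a<x_1$ with $x_0,x_1\in X$, there are $x\in\mathrm{Iso}_X\cap(x_0,x_1)$ and a finite $F\subseteq A\cap X\cap(x_0,x_1)$ with $\sum_{b\in F}|\gamma_b(x)|>t$.*

We use induction on $\mathrm{rk}(a)$. By Lemma 1(b) there is a clopen interval $I=[d,c']\ni a$ with $d,c'\in X$ and $\mathrm{Top}(I)=\{a\}$. As $D^\alpha(I)=D^\alpha(K)\cap I$, all points of $I\setminus\{a\}$ have rank $<\mathrm{rk}(a)$. Here $d<a<c'$, as $a$ is internal while $d$ and $c'$ are ends of $K$ or members of jumps. So, replacing $x_0$ by $\max(x_0,d)$ and $x_1$ by $\min(x_1,c')$, we may assume that all points of $(x_0,x_1)\setminus\{a\}$ have rank $<\mathrm{rk}(a)$.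

Let $\alpha=|\gamma_a(a_X^-)|$ and $\beta=|\gamma_a(a_X^+)|$, so $\alpha+\beta\ge1$ by Lemma 6(b). The number $\max\{\alpha+U(a-),\beta+U(a+)\}$ is at least $U(a-)$, at least $U(a+)$, and at least the average of its two entries, which is $\ge\frac12(1+U(a-)+U(a+))$. So it is $\ge w(a)>t$. Say $\alpha+U(a-)>t$; the other case is symmetric.

If $U(a-)=0$, choose $\eta>0$ with $\alpha-\eta>t$, take $x_0'$ from Lemma 6(b), $x\in\mathrm{Iso}_X\cap(x_0',a)$ and $F=\{a\}$. As $x\in X\cap(x_0',a)\subseteq[x_0',a_X^-]$, $|\gamma_a(x)|>\alpha-\eta>t$.

If $U(a-)>0$, choose $\eta>0$ and a rational $q<U(a-)$ with $\alpha-\eta+q>t$. Take $x_0'$ from Lemma 6(b), and $b\in A\cap X\cap(x_0',a)$ with $w(b)>q$ from Step 1. Apply the induction hypothesis to $b$, $q$ and $x_0'<b<a$, and add $a$ to the resulting set. Since $x\in X\cap(x_0',a)\subseteq[x_0',a_X^-]$, the sum is $>q+\alpha-\eta>t$. This proves the claim.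

**Step 3: conclusion.** By the claim for $a_*$ with $x_0=\min K$, $x_1=\max K$, and Lemma 6(a), $\|P\|\ge1+2t$ for all $t<w(a_*)$. So $\sup_S\|P_S\|\ge1+2w(a_*)$. As $a_*\in A$ was arbitrary, $\sup_S\|P_S\|\ge1+2V(K)$. If $A=\emptyset$, the bound is $1$, which holds as some $P_S\neq0$. $\square$

## 10. Fusible numbers are well-ordered

The upper bound needs to know that, near $a$ on the left, the weights are actually $\le U(a-)$, not merely close to it. This comes from a well-ordering.

**Lemma 7.** $\mathbb F$ and $\overline{\mathbb F}$ are well-ordered. If $s,t\in\overline{\mathbb F}$, then $\max\{s,t,\frac12(1+s+t)\}\in\overline{\mathbb F}$.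

*Proof.* **Step 1: $\mathbb F$ is well-ordered.** Suppose $\mathbb F$ contains strictly decreasing sequences, and let $z\ge0$ be the infimum of their limits. For every $\varepsilon>0$ some strictly decreasing sequence has limit in $[z,z+\varepsilon)$, so $\mathbb F$ meets $(z,z+\varepsilon)$. Hence $z$ is itself the limit of a strictly decreasing sequence $(z_n)$ in $\mathbb F$. As $z_n>0$, we can write $z_n=\frac12(1+x_n+y_n)$ with $x_n\le y_n<x_n+1$ in $\mathbb F$. Then $2x_n\le x_n+y_n=2z_n-1$ and $2y_n<x_n+1+y_n=2z_n$, so $x_n\le z_n-\frac12$ and $y_n<z_n$.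

Pass to a subsequence on which $(x_n)$ and $(y_n)$ are each constant, strictly increasing or strictly decreasing. If $(x_n)$ were strictly decreasing, its limit would be $\le z-\frac12<z$, contrary to the choice of $z$. So $(x_n)$ is nondecreasing. As $x_n+y_n=2z_n-1$ is strictly decreasing, $(y_n)$ is strictly decreasing, with limit $\le z$, hence $=z$ by the choice of $z$. So $y_n>z$. Moreover $x_n\to2z-1-z=z-1$ and $(x_n)$ is nondecreasing, so $x_n\le z-1$. Thus $y_n-x_n>1$, a contradiction.

**Step 2: $\overline{\mathbb F}$ is well-ordered.** By Step 1 every element of $\overline{\mathbb F}\setminus\mathbb F$ is the limit of a strictly increasing sequence from $\mathbb F$. If $c_1>c_2>\cdots$ in $\overline{\mathbb F}$, we can choose $f_i\in\mathbb F$ with $c_{i+1}<f_i\le c_i$; then $f_1>f_2>\cdots$, contrary to Step 1.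

**Step 3: the maximum.** Note that $\frac12(1+s+t)\ge\max\{s,t\}$ iff $|s-t|\le1$. If $|s-t|<1$, approximate $s,t$ by $s_n,t_n\in\mathbb F$ with $|s_n-t_n|<1$; then $\frac12(1+s_n+t_n)\in\mathbb F$, so $\frac12(1+s+t)\in\overline{\mathbb F}$, and this is the maximum. If $|s-t|\ge1$, the maximum is $\max\{s,t\}$. $\square$

**(10.1)** *If $V(K)<\infty$, then $w(a)\in\overline{\mathbb F}$ for all $a\in A$, $V(K)\in\overline{\mathbb F}$, and each $a\in A$ has $y<a<y'$ such that $w(b)\le U(a-)$ for $b\in A\cap(y,a)$ and $w(b)\le U(a+)$ for $b\in A\cap(a,y')$.* We use induction on rank. For $y$ close to $a$, $\sup\{w(b):b\in A\cap(y,a)\}$ is the supremum of a bounded subset of the closed set $\overline{\mathbb F}$, or $0$; so it belongs to $\overline{\mathbb F}$. It is nonincreasing as $y\uparrow a$. By well-ordering a least value is attained, and from there on the supremum is constant and equals $U(a-)\in\overline{\mathbb F}$. Symmetrically on the right. Now $w(a)\in\overline{\mathbb F}$ by Lemma 7. Finally, $V(K)$ is the supremum of a bounded subset of $\overline{\mathbb F}$, or $0$.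

## 11. A system of constant $V(K)$

**Proof of the second half of item 2.** Let $N<\infty$, so $V:=V(K)<\infty$ by item 1. By Proposition 5 and Section 9 it suffices to construct a system with constant $\le V$. Its members should be supported on both sides of $a$, with heights chosen so as to balance $U(a-)$ against $U(a+)$. The danger is that for unrelated points $a<b$ the right part of $g_a$ meets the left part of $g_b$. A well-ordering of the jumps prevents this.

**Step 1: neighborhoods $O_a$ on which $a$ dominates.** For a jump $j$ write $j=(c(j),d(j))$. For each $a\in A$ choose jumps $\ell_a$ (left of $a$) and $\varrho_a$ (right of $a$) of $K$ such that the clopen interval $O_a=[d(\ell_a),c(\varrho_a)]\ni a$ satisfies: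

- every $b\in O_a\setminus\{a\}$ has $\mathrm{rk}(b)<\mathrm{rk}(a)$;
- $w(b)\le U(a-)$ for $b\in A\cap O_a$, $b<a$, and $w(b)\le U(a+)$ for $b\in A\cap O_a$, $b>a$.

This is possible by (10.1) and (3.1): choose $y<a<y'$ such that both properties hold on $(y,y')$, and then jumps between $y$ and $a$ and between $a$ and $y'$. As $a$ is in no jump, $O_a$ contains $a$, and $O_a\subseteq(y,y')$.

**Step 2: cutting at the least available jump.** Fix a well-ordering $\preceq$ of all jumps of $K$. Let $j_a^+$ be the $\preceq$-least jump $j$ with $a\le c(j)$ and $d(j)\le d(\varrho_a)$ ($\varrho_a$ is a candidate), and $j_a^-$ the $\preceq$-least $j$ with $c(\ell_a)\le c(j)$ and $d(j)\le a$ ($\ell_a$ is a candidate). Put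
$$J_a^+=(a,c(j_a^+)],\qquad J_a^-=[d(j_a^-),a),\qquad J_a=J_a^-\cup\{a\}\cup J_a^+ .$$
From $c(j_a^+)<d(\varrho_a)$ we get $c(j_a^+)\le c(\varrho_a)$, and similarly $d(j_a^-)\ge d(\ell_a)$. So $J_a$ is a convex subset of $O_a$.

**(11.1)** *If $a<b$ in $A$ and $J_a\cap J_b\neq\emptyset$, then $a\in O_b$ or $b\in O_a$.* Let $x\in J_a\cap J_b$. By convexity, $x\ge b$ gives $b\in J_a\subseteq O_a$, and $x\le a$ gives $a\in J_b\subseteq O_b$. So let $a<x<b$, and suppose $a\notin O_b$ and $b\notin O_a$. Then $d(j_b^-)\le x\le c(j_a^+)$, so $j_b^-\neq j_a^+$.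

From $a\notin O_b$ and $a<b$ we get $a\le c(\ell_b)\le c(j_b^-)$; also $d(j_b^-)\le c(j_a^+)<d(j_a^+)\le d(\varrho_a)$. So $j_b^-$ is a candidate for $j_a^+$, and $j_a^+\preceq j_b^-$.

From $b\notin O_a$ and $a<b$ we get $d(j_a^+)\le d(\varrho_a)\le b$; also $c(\ell_b)\le c(j_b^-)<d(j_b^-)\le c(j_a^+)$. So $j_a^+$ is a candidate for $j_b^-$, and $j_b^-\preceq j_a^+$. Thus $j_a^+=j_b^-$, a contradiction.

**Step 3: balanced heights.** Choose $\alpha_a,\beta_a\ge0$ with
$$\alpha_a+\beta_a=1,\qquad\alpha_a+U(a-)\le w(a),\qquad\beta_a+U(a+)\le w(a).$$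
If $|U(a-)-U(a+)|\le1$, take $\alpha_a=\frac12(1+U(a+)-U(a-))$ and $\beta_a=1-\alpha_a$; then both sums equal $\frac12(1+U(a-)+U(a+))\le w(a)$. If $U(a-)>U(a+)+1$, take $\alpha_a=0$, $\beta_a=1$; then $\alpha_a+U(a-)=U(a-)\le w(a)$ and $\beta_a+U(a+)<U(a-)\le w(a)$. If $U(a+)>U(a-)+1$, take symmetrically $\alpha_a=1$, $\beta_a=0$. In $\mathbb K$ put
$$g_a=\beta_a1_{[a^+,\,c(j_a^+)]}-\alpha_a1_{[d(j_a^-),\,a^-]}=1_{[a^+,\rightarrow)}-\beta_a1_{[d(j_a^+),\rightarrow)}-\alpha_a1_{[d(j_a^-),\rightarrow)} .$$
Then $Jg_a=e_a$, so this is a system.

**Step 4: the points active at a given $z$ form a nested chain.** Let $z\in\mathbb K$, $x=\pi(z)$, and let $G\subseteq\{a:g_a(z)\ne0\}$ be finite and nonempty. For $a\in G$ we have $x\in J_a$. By (11.1), distinct $a,b\in G$ satisfy $a\in O_b$ or $b\in O_a$. Hence by Step 1 they have distinct ranks, and the one of smaller rank lies in the $O$-set of the other. List $G=\{a_1,\dots,a_m\}$ with decreasing ranks; then $a_j\in O_{a_i}$ for $i<j$.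

**Step 5: the constant is at most $V$.** We show $\sum_{a\in G}|g_a(z)|\le w(a_1)$ by induction on $m$. Say $z\ge a_1^+$, so $|g_{a_1}(z)|=\beta_{a_1}$; the case $z\le a_1^-$ is symmetric. For $m=1$, $\beta_{a_1}\le w(a_1)$ by Step 3. Let $m\ge2$. If $a_2<a_1$, then $a_2<a_1\le x\in J_{a_2}$ gives $a_1\in J_{a_2}\subseteq O_{a_2}$ by convexity, so $\mathrm{rk}(a_1)<\mathrm{rk}(a_2)$, a contradiction. So $a_2>a_1$, and $a_2\in O_{a_1}$ gives $w(a_2)\le U(a_1+)$. By the induction hypothesis for $G\setminus\{a_1\}$,
$$\sum_{a\in G}|g_a(z)|\le\beta_{a_1}+w(a_2)\le\beta_{a_1}+U(a_1+)\le w(a_1).$$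
So $\sum_a|g_a(z)|\le V$ for all $z$. By Proposition 5 some skeleton has $\sup_S\|P_S\|\le1+2V$, and by Section 9 equality holds. With item 1, $\lambda(K)=1+2V(K)\in[1+N,1+2N]$. $\square$

## 12. Which constants occur

**Proof of items 3 and 4.** We use the fusions and sums of Section 2.

**Step 1: weights under fusion and sums.** The weight of a point depends only on a neighborhood of it. So on the clopen copies inside $K'\ast K''$, $w$ is as in $K'$ and $K''$. At the middle point $a$, every one-sided neighborhood contains whole copies, and all other points of $M(K'\ast K'')$ lie in copies; so $U(a-)=V(K')$ and $U(a+)=V(K'')$. If these are finite with $|V(K')-V(K'')|<1$, then $w(a)=\frac12(1+V(K')+V(K''))\ge\max\{V(K'),V(K'')\}$, hence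
$$V(K'\ast K'')=\tfrac12\big(1+V(K')+V(K'')\big).\tag{12.1}$$
For sums, $V\big(\sum_nK_n+\{\infty\}\big)=\sup_nV(K_n)$, since $M$ is the union of the copies of the $M(K_n)$.

**Step 2: item 3.** Finite values $V(K)$ lie in $\overline{\mathbb F}$ by (10.1), and $\overline{\mathbb F}$ is well-ordered by Lemma 7. Conversely, a singleton has $V=0$, and by (12.1) the set of finite values is closed under $(s,t)\mapsto\frac12(1+s+t)$ for $|s-t|<1$; so it contains $\mathbb F$. Sums give all limits of increasing sequences from $\mathbb F$, hence, by Step 2 of the proof of Lemma 7, all of $\overline{\mathbb F}$.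

**Step 3: item 4, lower end.** For the lines $L_k$ of Section 2, $\mathrm{io}(M(L_k))=k$. By (12.1) and induction, $V(L_{k+1})=\frac12(1+\frac k2+\frac k2)=\frac{k+1}2$, so $V(L_k)=k/2$ and $\lambda(L_k)=1+k$.

**Step 4: item 4, upper end.** Let $H_0$ be a singleton; $\mathrm{io}(M(H_0))=0=V(H_0)$. Let $N\ge1$ and let $H_{N-1}$ be given with $\mathrm{io}(M(H_{N-1}))=N-1=V(H_{N-1})$. Put
$$Z_0=H_{N-1}\ast H_{N-1},\qquad Z_{m+1}=Z_m\ast H_{N-1}.$$
By (2.2), $\mathrm{io}(M(Z_0))=N$, and then $\mathrm{io}(M(Z_{m+1}))=\max\{N,N-1,(N-1)+1\}=N$. By (12.1), $V(Z_0)=\frac12(1+2(N-1))=N-\frac12$ and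
$$V(Z_{m+1})=\tfrac12\big(1+V(Z_m)+N-1\big)=\tfrac12\big(N+V(Z_m)\big).$$
The condition $|V(Z_m)-(N-1)|<1$ in (12.1) persists, because $N-\frac12\le V(Z_m)<N$ for all $m$. So $V(Z_m)=N-2^{-m-1}\uparrow N$. Put $H_N=\sum_mZ_m+\{\infty\}$. Then $\mathrm{io}(M(H_N))=N=V(H_N)$ and $\lambda(H_N)=1+2N$. $\blacksquare$
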